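\title{The correlation gap for bipartite matchings equals the Karp--Sipser bound}

\begin{abstract}
Let $x$ be a fractional matching of a bipartite graph, and let every edge $e$ appear independently with probability $x_e$. We prove that for all nonnegative edge weights $w$ the expected maximum weight of a matching among the edges that appear is at least $\gamma\sum_e w_ex_e$, where $\gamma=2-2\Omega-\Omega^2\approx0.544$ and $\Omega\,\mathrm{e}^{\Omega}=1$. Together with the Karp--Sipser upper bound this shows that the correlation gap for bipartite matchings is exactly $\gamma$, and that every bipartite fractional matching admits a $\gamma$-balanced contention resolution scheme, with no restriction on $\|x\|_\infty$. The proof writes twice the maximum weight as a sum of dual prices of vertices, bounds these prices in terms of one local statistic $B$, and controls $B$ by a first-moment and a second-moment relation that together play the role of the equation $B=\mathrm{e}^{-B}$.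
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite. Edges are denoted by $e,f,h$, and the upright letter $\mathrm{e}$ is Euler's number.

Let $G=(V,E)$ be a graph. A \emph{fractional matching} is a point $x\in[0,1]^E$ in the convex hull of the indicator vectors $\mathbf{1}_M$ of the matchings $M$ of $G$. Thus $x$ is the vector of marginals $\Pr[e\in M]$ of some random matching $M$. Let $R(x)\subseteq E$ be the random set that has the same marginals but no correlations: each edge $e$ belongs to $R(x)$ independently with probability $x_e$. The set $R(x)$ is usually not a matching, and we ask how much must be discarded to make it one.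

A \emph{contention resolution scheme} (CRS) for $(G,x)$ is a possibly randomized rule that selects a matching $M\subseteq R(x)$; formally, it assigns to each $S\subseteq E$ a probability distribution on the matchings contained in $S$. It is \emph{$c$-balanced} if $\Pr[e\in M\mid e\in R(x)]\ge c$ for every edge with $x_e>0$. Since $M\subseteq R(x)$, this says that $\Pr[e\in M]\ge c\,x_e$ for all $e$.

The same loss can be measured through weights. For $w\in\mathbb{R}_{\ge0}^E$ and $K\subseteq E$ let $\nu_w(K)$ be the maximum of $\sum_{e\in M}w_e$ over matchings $M\subseteq K$. The \emph{correlation gap for bipartite matchings} is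
\[
\inf\ \frac{\mathbb{E}\,\nu_w(R(x))}{\sum_{e}w_ex_e},
\]
where the infimum runs over all bipartite graphs $G$, fractional matchings $x$ of $G$ and weights $w\ge0$ with $\sum_ew_ex_e>0$. By linear programming duality, recalled in Section~\ref{sec:duality}, the gap is the largest $c$ such that every bipartite fractional matching admits a $c$-balanced CRS.

For a single edge the ratio is $1$. For the star $K_{1,n}$ with $x_e=1/n$ and unit weights it is $1-(1-1/n)^n$, which tends to $1-1/\mathrm{e}\approx0.632$: spreading the mass over many light edges creates conflicts. In a star the edges compete at one endpoint only; in $K_{n,n}$ with $x_e=1/n$ they compete at both. Let $\Omega\approx0.5671$ be the real solution of $\Omega\,\mathrm{e}^{\Omega}=1$, equivalently of $\Omega=\mathrm{e}^{-\Omega}$, and let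
\[
\gamma=2-2\Omega-\Omega^2\approx0.544
\]
be the \emph{Karp--Sipser bound}. The following facts are known.
\begin{itemize}
\item[(K1)] By the work of Karp and Sipser on maximum matchings in sparse random graphs, no CRS for matchings is better than $\gamma$-balanced: for each $c>\gamma$ there is an $n$ such that $K_{n,n}$ with $x_e=1/n$ has no $c$-balanced CRS.
\item[(K2)] For every $\epsilon>0$ there is a $(\gamma-f(\epsilon))$-balanced CRS for all fractional matchings with $\|x\|_\infty\le\epsilon$, bipartite or not, where $f(\epsilon)\to0$ as $\epsilon\to0$.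
\item[(K3)] Every bipartite fractional matching has a $0.509$-balanced CRS.
\end{itemize}
The examples suggest that light edges are the worst case, and for light edges (K1) and (K2) give the answer $\gamma$. So one guesses that the gap is $\gamma$. The problem, posed by Nuti and Vondr\'ak~\cite{NV}, is to decide whether this is true: does every fractional matching of every bipartite graph admit a $\gamma$-balanced CRS, with no restriction on $\|x\|_\infty$? The answer is yes.

\begin{theorem}\label{thm:gap}
The correlation gap for bipartite matchings equals $\gamma$, and every fractional matching of every bipartite graph admits a $\gamma$-balanced CRS.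
\end{theorem}

The upper bound is (K1), the only one of the three facts that we use. The lower bound follows from an inequality for a slightly thinner random set.

\begin{theorem}\label{thm:main}
Let $x$ be a fractional matching of a simple bipartite graph $G=(V,E)$, let $w\in\mathbb{R}^E_{\ge0}$, and let $H\subseteq E$ contain each edge $e$ independently with probability $1-\mathrm{e}^{-x_e}$. Then $\mathbb{E}\,\nu_w(H)\ge\gamma\sum_ew_ex_e$.
\end{theorem}

The probabilities $1-\mathrm{e}^{-x_e}\le x_e$ are chosen so that $H$ misses a set $A$ of edges with probability exactly $\exp(-\sum_{e\in A}x_e)$, however the mass is divided among the edges of $A$. The slack between $H$ and $R(x)$ gives two strengthenings.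

\begin{theorem}\label{thm:extra}
\begin{itemize}
\item[(i)] Every fractional matching $x$ of a simple bipartite graph admits a CRS with $\Pr[e\in M\mid e\in R(x)]\ge\gamma+\frac{1-1/\mathrm{e}}{2}\,x_e^3$ for all $e$ with $x_e>0$. In particular, the infimum $\gamma$ is not attained.
\item[(ii)] Every fractional matching of a bipartite multigraph, with parallel edges appearing independently, admits a $\gamma$-balanced CRS.
\end{itemize}
\end{theorem}

Section~\ref{sec:duality} derives Theorem~\ref{thm:gap} from Theorem~\ref{thm:main}. Section~\ref{sec:marginal} writes $2\nu_w$ as a sum of local terms, and Section~\ref{sec:local} introduces the random quantities seen from one vertex. Section~\ref{sec:model} states the four relations on which the proof rests and shows in a model case how they produce $\Omega$ and $\gamma$. They are proved in Sections~\ref{sec:lower}--\ref{sec:second} and combined in Section~\ref{sec:combine}. Section~\ref{sec:extra} proves Theorem~\ref{thm:extra}.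

\section{Duality between schemes and weights}\label{sec:duality}

\begin{lemma}\label{lem:duality}
Let $S$ be any random subset of $E$ and let $q\in\mathbb{R}^E_{\ge0}$. A randomized rule selecting a matching $M\subseteq S$ with $\Pr[e\in M]\ge q_e$ for all $e$ exists if and only if $\mathbb{E}\,\nu_w(S)\ge\sum_ew_eq_e$ for all $w\ge0$.
\end{lemma}

\begin{proof}
The vectors $(\Pr[e\in M])_{e}$ of all rules form the polytope $\mathcal{P}$ of the sums $\sum_{S_0\subseteq E}\Pr[S=S_0]\,y_{S_0}$ with $y_{S_0}$ in the convex hull of $\{\mathbf{1}_M: M\subseteq S_0\text{ a matching}\}$. Maximizing term by term gives $\max_{p\in\mathcal{P}}w\cdot p=\mathbb{E}\,\nu_w(S)$ for $w\ge0$. A rule as in the lemma exists if and only if $q$ lies in $\mathcal{P}'=\mathcal{P}-\mathbb{R}^E_{\ge0}$. If $q\le p\in\mathcal{P}$, then $w\cdot q\le w\cdot p\le\mathbb{E}\,\nu_w(S)$ for $w\ge0$. If $q\notin\mathcal{P}'$, then, since $\mathcal{P}'$ is closed and convex, some $w$ satisfies $w\cdot q>\sup_{p\in\mathcal{P}'}w\cdot p$. The supremum is finite, which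 forces $w\ge0$ because any coordinate of $p$ may be decreased at will, and it is at least $\max_{p\in\mathcal{P}}w\cdot p=\mathbb{E}\,\nu_w(S)$.
\end{proof}

With $S=R(x)$ and $q=cx$ the lemma says that $(G,x)$ has a $c$-balanced CRS if and only if $\mathbb{E}\,\nu_w(R(x))\ge c\sum_ew_ex_e$ for all $w\ge0$. This is the duality quoted in Section~\ref{sec:intro}.

\begin{proof}[Proof of Theorem~\ref{thm:gap} from Theorem~\ref{thm:main}]
Let $U_e$ be independent and uniform on $[0,1]$, and put $e\in H$ if $U_e\le1-\mathrm{e}^{-x_e}$ and $e\in R(x)$ if $U_e\le x_e$. Then $H\subseteq R(x)$, so $\mathbb{E}\,\nu_w(R(x))\ge\mathbb{E}\,\nu_w(H)\ge\gamma\sum_ew_ex_e$. Hence the gap is at least $\gamma$, and by Lemma~\ref{lem:duality} a $\gamma$-balanced CRS always exists. By (K1) and Lemma~\ref{lem:duality}, for each $c>\gamma$ some ratio is smaller than $c$, so the gap is at most $\gamma$.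
\end{proof}

\section{Marginal values of vertices}\label{sec:marginal}

Until Section~\ref{sec:extra}, $G$ is a simple bipartite graph with sides $V_1,V_2$, the weights $w\ge0$ are fixed, and $\nu=\nu_w$. We write $\delta(z)$ for the set of edges at $z$ and $a^+=\max(a,0)$. A fractional matching satisfies $\sum_{e\in\delta(z)}x_e\le1$ for all $z$; for bipartite graphs these inequalities and $x\ge0$ describe the matching polytope.

The number $\nu(H)$ depends on all of $H$, while the hypothesis on $x$ concerns one vertex at a time. This section contains no randomness; it splits $\nu$ into terms attached to vertices and records how these terms react when other vertices are deleted.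

For $K\subseteq E$ and vertices $a,b,\dots$, let $K-a-b-\cdots$ be $K$ without the edges that meet $a,b,\dots$. The \emph{marginal value} of a vertex $z$ is $D_z(K)=\nu(K)-\nu(K-z)\ge0$.

\begin{lemma}\label{lem:recursion}
For $K\subseteq E$ and vertices $y\ne z$:
\begin{itemize}
\item[(a)] $D_z(K)=\max\{0,\ \max_{e=zy\in K}(w_e-D_y(K-z))\}$, the inner maximum being over all edges of $K$ at $z$;
\item[(b)] $D_y(K)-D_y(K-z)=D_z(K)-D_z(K-y)$.
\end{itemize}
\end{lemma}

\begin{proof}
A matching in $K$ either misses $z$ or uses one edge $e=zy$, so $\nu(K)$ is the largest of $\nu(K-z)$ and the numbers $w_e+\nu(K-z-y)$. Subtract $\nu(K-z)$ to get (a). Both sides of (b) equal $\nu(K)-\nu(K-y)-\nu(K-z)+\nu(K-y-z)$.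
\end{proof}

For distinct vertices $a,b$ define the \emph{interaction}
\[
\tau_{ab}(K)=\nu(K-a)+\nu(K-b)-\nu(K)-\nu(K-a-b)=D_a(K-b)-D_a(K).
\]
It is symmetric in $a,b$ and measures how much $a$ gains in value when $b$ is removed. If $K$ consists of two unit edges $ay$, $by$, then $\tau_{ab}=1+1-1-0=1$: the vertices $a,b$ compete for $y$. If $K$ is one unit edge $ab$, then $\tau_{ab}=-1$. In bipartite graphs these signs are the rule.

\begin{lemma}\label{lem:signs}
Let $K\subseteq E$.
\begin{itemize}
\item[(a)] If $a\ne b$ are on the same side, then $\tau_{ab}(K)\ge0$.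
\item[(b)] If $a,b$ are on opposite sides, then $D_a(K)\ge D_a(K-b)$.
\item[(c)] If $a_1,a_2,a_3$ are distinct and on the same side, then $\tau_{a_1a_2}(K)\ge\min(\tau_{a_1a_3}(K),\tau_{a_2a_3}(K))$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $M,N$ be matchings in $K$. The components of the graph $(V,M\triangle N)$ are isolated vertices, paths and cycles whose edges alternate between $M$ and $N$. Let $P$ be a component. Then $M\triangle P$ agrees with $N$ at the vertices of $P$ and with $M$ at all other vertices, and $N\triangle P$ does the reverse. So both are matchings in $K$, and their weights add up to $w(M)+w(N)$. A vertex missed by $M$ or by $N$ has degree at most one in $M\triangle N$. Hence if two such vertices lie in one component, it is a path with these two ends. Its length is odd if the same matching misses both ends, and then the ends lie on opposite sides; it is even otherwise, and then they lie on the same side.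

(a) Let $M,N$ be optimal in $K$ and in $K-a-b$. Since $N$ misses $a$ and $b$, which are on the same side, the component $P$ of $a$ does not contain $b$. So $M\triangle P$ misses $a$ and $N\triangle P$ misses $b$, and $\nu(K)+\nu(K-a-b)\le\nu(K-a)+\nu(K-b)$.

(b) Let $M,N$ be optimal in $K-a$ and in $K-b$. Different matchings miss $a$ and $b$, which are on opposite sides, so the component $P$ of $b$ does not contain $a$. Then $M\triangle P$ misses both $a$ and $b$, and $\nu(K-a)+\nu(K-b)\le\nu(K-a-b)+\nu(K)$.

(c) Let $M,N$ be optimal in $K-a_3$ and in $K-a_1-a_2$. As in (a), the components $P_1,P_2$ of $a_1,a_2$ are distinct. Choose $\{i,j\}=\{1,2\}$ with $a_3\notin P_i$. Then $M\triangle P_i$ misses $a_i$ and $a_3$, and $N\triangle P_i$ misses $a_j$, so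
\[
0\le\nu(K-a_i-a_3)+\nu(K-a_j)-\nu(K-a_3)-\nu(K-a_1-a_2)=\tau_{a_1a_2}-\tau_{a_ia_3}.\qedhere
\]
\end{proof}

To split $\nu(K)$ we use the dual problem. A \emph{cover} of $K$ is a vector $p\in\mathbb{R}^V_{\ge0}$ with $p_u+p_v\ge w_{uv}$ for all $uv\in K$. By LP duality and the integrality of the bipartite matching polytope, the minimum of $\sum_zp_z$ over covers is attained and equals $\nu(K)$; the minimizers are called \emph{optimal}. Define the \emph{residual value}
\[
m_z(K)=\max\{0,\ \max_{e=zy\in K}(w_e-D_y(K))\},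
\]
which differs from the formula in Lemma~\ref{lem:recursion}(a) in that $z$ is not deleted. If $K$ is a star with center $z$ and weights $w_1\ge w_2\ge\cdots$, then $D_z=w_1$; the leaf of the first edge has marginal value $w_1-w_2$ and the other leaves have $0$, so $m_z=w_2$. One should think of $D_z$ as a largest and of $m_z$ as a second largest value.

\begin{lemma}\label{lem:split}
For $K\subseteq E$ we have $\nu(K)=\sum_{u\in V_1}D_u(K)+\sum_{v\in V_2}m_v(K)$, and likewise with $V_1,V_2$ exchanged. Consequently $2\nu(K)=\sum_{z\in V}(D_z(K)+m_z(K))$.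
\end{lemma}

\begin{proof}
Every optimal cover $p$ has $p_z\le D_z(K)$: setting the coordinate $p_z$ to $0$ leaves a cover of $K-z$, so $\nu(K)-p_z\ge\nu(K-z)$.

If $p,p'$ are optimal, let $p^{\vee}$ be their maximum on $V_1$ and minimum on $V_2$, and let $p^{\wedge}$ be their minimum on $V_1$ and maximum on $V_2$. Both are covers: if, say, $p^{\vee}_v=p_v$ for an edge $uv$ with $v\in V_2$, then $p^{\vee}_u+p^{\vee}_v\ge p_u+p_v\ge w_{uv}$. Their totals add up to $2\nu(K)$ and each is at least $\nu(K)$, so both are optimal.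

We claim that for every $K$ and each side there is an optimal cover equal to $D_z(K)$ at all vertices $z$ of that side, and we induct on $|K|$. For $K=\emptyset$ take $p=0$. By symmetry consider the side $V_1$, and let $u\in V_1$. We first find an optimal cover $p$ with $p_u\ge D_u(K)$. If $u$ meets no edge of $K$, then $D_u(K)=0$ and any optimal cover will do. Otherwise induction gives an optimal cover $q$ of $K-u$ with $q_y=D_y(K-u)$ for all $y\in V_2$, and $q_u\le D_u(K-u)=0$. Raise $q_u$ to $D_u(K)$. By Lemma~\ref{lem:recursion}(a), $D_u(K)+q_y\ge w_e$ for each $e=uy\in K$, so the result covers $K$, and its total is $\nu(K-u)+D_u(K)=\nu(K)$. Applying the operation $\vee$ to the covers found for all $u\in V_1$ gives an optimal cover with $p_u\ge D_u(K)$, hence $p_u=D_u(K)$, on all of $V_1$.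

For this cover, the constraints at $v\in V_2$ say exactly that $p_v\ge m_v(K)$. By optimality $p_v=m_v(K)$.
\end{proof}

Bipartiteness is essential here. In a triangle with unit weights, $D_z=0$ and $m_z=1$ for all $z$, so $\sum_z(D_z+m_z)=3$ while $2\nu=2$.

\section{The view from one vertex}\label{sec:local}

Let $x$ and $H$ be as in Theorem~\ref{thm:main}. Lemma~\ref{lem:recursion}(a) suggests revealing $H-z$ first and the edges at $z$ afterwards. Fix a \emph{base vertex} $z$ and let $N=H\cap\delta(z)$, which is independent of $H-z$. For $e\in\delta(z)$ let $\eta_e$ be the other endpoint of $e$; since $G$ is simple, the $\eta_e$ are distinct, and they lie on one side. For $e\ne f$ in $\delta(z)$, present in $H$ or not, put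
\[
g_e=w_e-D_{\eta_e}(H-z)\le w_e,\qquad \tau_{ef}=\tau_{\eta_e\eta_f}(H-z)\ge0 .
\]
We call $g_e$ the \emph{gain} of $e$. By the definition of the interaction, deleting $\eta_f$ lowers the gain of $e$ by $\tau_{ef}$:
\begin{equation}\label{eq:shift}
w_e-D_{\eta_e}(H-z-\eta_f)=g_e-\tau_{ef}.
\end{equation}
Lemma~\ref{lem:recursion}(a), applied to $H$ and to $H-\eta_e$, gives
\begin{equation}\label{eq:max}
D_z(H)=\max\{0,\max_{f\in N}g_f\},\qquad D_z(H-\eta_e)=\max\{0,\max_{f\in N\setminus\{e\}}(g_f-\tau_{ef})\}.
\end{equation}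

We handle weights level by level, using
\begin{equation}\label{eq:layers}
a^+=\int_0^\infty\mathbf{1}[a>s]\,ds\quad(a\in\mathbb{R}),\qquad (a-D)^+=\int_0^a\mathbf{1}[D\le t]\,dt\quad(a,D\ge0).
\end{equation}
For a level $t\ge0$ let $A(t)=\{e\in\delta(z):g_e>t\}$ be the set of \emph{active} edges, and put
\[
B=\sum_{e\in A(t)}x_e,\qquad d=\sum_{e\in\delta(z),\,w_e>t}x_e,\qquad Y=\mathrm{e}^{-B}.
\]
Then $0\le B\le d\le1$. The active mass $B$ is the statistic around which the proof is organized.

Two active edges need not be independent options for $z$, because their endpoints may compete inside $H-z$. For $e,f\in A(t)$ we say that $e$ and $f$ are \emph{linked}, and write $e\sim f$, if $e=f$, or if $e\ne f$ and $\min(g_e,g_f)-\tau_{ef}\le t$. The relation is symmetric and depends on $t$. By \eqref{eq:shift} it says that the weaker edge stops being active once the endpoint of the stronger one is deleted.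

\begin{example}\label{ex:cycle}
Let $G$ be the $4$-cycle $z\,a\,y\,b$ with unit weights, $e=za$, $f=zb$, and $H-z=\{ay,by\}$. Then $g_e=g_f=1$ and $\tau_{ef}=1$, so $e\sim f$ for $0\le t<1$. If $N=\{e,f\}$, then $D_a(H)=D_b(H)=1$ and $m_z(H)=0$, although the second largest gain in $N$ is $1$. By contrast, if $\eta_e,\eta_f$ lie in different components of $G-z$, then $\tau_{ef}=0$ because $\nu$ is additive over components, and $e,f$ are never linked. So links between distinct edges come from cycles of $G$.
\end{example}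

Order $\delta(z)$ totally so that $f\prec e$ implies $g_f\le g_e$, breaking ties by a fixed order of $E$. For $e\in A(t)$ let $L_e=\{f\in A(t):f\preceq e,\ f\sim e\}$, which contains $e$, and define
\[
b_e=\sum_{f\in L_e}x_f,\qquad c_e=\sum_{f\sim e}x_f,\qquad \kappa=\sum_{e\in A(t)}x_e(\mathrm{e}^{c_e}-1),
\]
\[
\mathrm{Diag}=\sum_{e\in A(t)}x_e^2,\qquad \mathrm{Off}=\sum_{e\ne f,\ e\sim f}x_ex_f\quad(\text{ordered pairs}).
\]
These are the correction terms of the proof: $\mathrm{Diag}$ measures heavy edges and $\mathrm{Off}$ measures links. Counting linked pairs, and using $\mathrm{e}^c-1\ge c$, we get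
\begin{equation}\label{eq:pairs}
\kappa\ge\sum_{e\in A(t)}x_ec_e=\mathrm{Diag}+\mathrm{Off},\qquad\sum_{e\in A(t)}x_eb_e=\mathrm{Diag}+\tfrac12\mathrm{Off}.
\end{equation}
Finally, for every $e\in\delta(z)$ and $j=1,2$ put
\[
Z_e=\exp\Big(-\sum_{f\in\delta(z)\setminus\{e\}}x_f\,\mathbf{1}[g_f-\tau_{ef}>t]\Big),\qquad \zeta_j=\sum_{e\in\delta(z),\,w_e>t}x_eZ_e^{\,j}.
\]
All these quantities are functions of $z$, $t$ and $H-z$. When the base vertex or the level must be shown we write $B_z(t)$, $Y_z(t)$, $Z_{z,e}(t)$.

\begin{lemma}\label{lem:YZ}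
Let $t\ge0$ and $e\in\delta(z)$.
\begin{itemize}
\item[(a)] $\Pr[D_z(H)\le t\mid H-z]=Y$.
\item[(b)] $Z_e$ is a function of $H-z-\eta_e$, and $\Pr[D_z(H-\eta_e)\le t\mid H-z-\eta_e]=Z_e$.
\item[(c)] $Y\le Z_e\le1$. If $e\in A(t)$, then $b_e\le B$ and $Z_e\ge Y\mathrm{e}^{b_e}$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:max}, $D_z(H)\le t$ means that $N$ misses $A(t)$, which gives (a). In the same way $D_z(H-\eta_e)\le t$ means that $N$ misses $\{f\ne e:g_f-\tau_{ef}>t\}$. By \eqref{eq:shift} this set is determined by $H-z-\eta_e$, which gives (b). The set is contained in $A(t)$ because $\tau_{ef}\ge0$, so $Z_e\ge Y$. If $e\in A(t)$, it is also disjoint from $L_e\subseteq A(t)$: it does not contain $e$, and $f\prec e$, $f\sim e$ gives $g_f-\tau_{ef}\le t$. So its mass is at most $B-b_e$.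
\end{proof}

For a quantity $\Phi=\Phi_z(t)$ that vanishes for $t\ge\max_ew_e$ we write
\[
\langle\Phi\rangle=\sum_{z\in V}\int_0^\infty\mathbb{E}\,\Phi_z(t)\,dt .
\]
For $t\ge\max_ew_e$ we have $A(t)=\emptyset$ and $B=d=0$, and all quantities bracketed below vanish. Each edge has two endpoints, so $\langle d\rangle=2\sum_ew_ex_e$, and Theorem~\ref{thm:main} is the statement $2\,\mathbb{E}\,\nu(H)\ge\gamma\langle d\rangle$.

\section{Four relations and a model case}\label{sec:model}

\begin{proposition}\label{prop:four}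
With $\sigma_1=1-\frac1{\mathrm{e}}$ and $\sigma_2=1-\frac3{2\mathrm{e}}$,
\begin{align}
2\,\mathbb{E}\,\nu(H)&\ge\big\langle2-(2+B)Y-\tfrac12Y\kappa\big\rangle,\tag{I}\label{eq:I}\\
\langle B\rangle&=\langle\zeta_1\rangle,\tag{II}\label{eq:II}\\
\langle B-dY\rangle&\ge\langle Y\kappa\rangle,\tag{III}\label{eq:III}\\
\langle B^2\rangle&\le\langle\zeta_2+\sigma_1\mathrm{Diag}+\sigma_2\mathrm{Off}\rangle.\tag{IV}\label{eq:IV}
\end{align}
\end{proposition}

Before the proofs we show what these relations achieve.

\subsection*{The model: no corrections}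
Take unit weights and suppose that $\sum_{e\in\delta(z)}x_e=1$ at every vertex. All gains and interactions are integers, so every quantity is constant in $t\in[0,1)$, where $d=1$, and $\langle\Phi\rangle=|V|\,\mathbb{E}\,\Phi$ with $z$ chosen uniformly. Now erase the corrections: replace $\kappa,\mathrm{Diag},\mathrm{Off}$ by $0$ and $Z_e$ by $Y$. This is an idealization of many light and unlinked edges, not an actual graph. What remains is
\begin{equation}\label{eq:model}
\frac{2\,\mathbb{E}\,\nu(H)}{|V|}\ge\mathbb{E}\big[2-(2+B)\mathrm{e}^{-B}\big],\qquad\mathbb{E}B=\mathbb{E}\,\mathrm{e}^{-B},\qquad\mathbb{E}B^2\le\mathbb{E}\,\mathrm{e}^{-2B}.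
\end{equation}

\begin{lemma}\label{lem:model}
If a random variable $B\in[0,1]$ satisfies $\mathbb{E}B=\mathbb{E}\,\mathrm{e}^{-B}$ and $\mathbb{E}B^2\le\mathbb{E}\,\mathrm{e}^{-2B}$, then $B=\Omega$ almost surely.
\end{lemma}

\begin{proof}
The hypotheses give $\mathbb{E}(B-\Omega)^2\le\mathbb{E}(\mathrm{e}^{-B}-\Omega)^2$. But $|\mathrm{e}^{-b}-\Omega|=|\mathrm{e}^{-b}-\mathrm{e}^{-\Omega}|<|b-\Omega|$ for $b\ge0$, $b\ne\Omega$, by the mean value theorem.
\end{proof}

So in the model the first inequality of \eqref{eq:model} has right side $2-(2+\Omega)\mathrm{e}^{-\Omega}=2-(2+\Omega)\Omega=\gamma$, and $2\,\mathbb{E}\,\nu(H)\ge\gamma|V|=\gamma\langle d\rangle$. This is where the constant comes from.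

\subsection*{Multipliers}
Lemma~\ref{lem:model} is too rigid to survive corrections. A stable form of the argument adds multiples of the moment relations to the first inequality and proves a pointwise inequality in $B$. With the first moment alone one would need a number $\lambda$ such that
\[
\Lambda_\lambda(b)=2-(2+b)\mathrm{e}^{-b}-\lambda(b-\mathrm{e}^{-b})\ge\gamma\qquad(0\le b\le1).
\]
Since $\Lambda_\lambda(\Omega)=\gamma$ for every $\lambda$, this requires $0=\Lambda_\lambda'(\Omega)=(1+\Omega)(\Omega-\lambda)$, so $\lambda=\Omega$. But $\Lambda:=\Lambda_\Omega$ satisfies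
\begin{equation}\label{eq:Lambda}
\Lambda(\Omega)=\gamma,\qquad\Lambda'(b)=(1-\Omega+b)\mathrm{e}^{-b}-\Omega\le0,
\end{equation}
with equality only at $b=\Omega$, because $(1-\Omega+b)\mathrm{e}^{-b}$ has derivative $(\Omega-b)\mathrm{e}^{-b}$ and takes the value $\Omega$ at $b=\Omega$. So $\Lambda<\gamma$ on $(\Omega,1]$, and the first moment is not enough. The failure is of third order at $\Omega$, and the second moment repairs it. Adding $\mu(b^2-\mathrm{e}^{-2b})$, which vanishes at $\Omega$ and has derivative $2\mu\Omega(1+\Omega)$ there, changes the tangency condition to $\lambda=\Omega(1+2\mu)$, and with this $\lambda$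
\begin{equation}\label{eq:square}
\Lambda_\lambda(b)+\mu(b^2-\mathrm{e}^{-2b})=\Lambda(b)+\mu\big[(b-\Omega)^2-(\mathrm{e}^{-b}-\Omega)^2\big].
\end{equation}
The bracket is the one from Lemma~\ref{lem:model}: nonnegative, and of second order at $\Omega$.

\subsection*{The corrections in the smallest graph}
Let $G$ be one edge $e$ with $w_e=1$ and $x_e=x>0$. At both endpoints and for $0\le t<1$ we have $g_e=1$, $B=d=b_e=c_e=x$, $Z_e=1$, $\zeta_1=\zeta_2=x$, $Y\kappa=x(1-Y)$, $\mathrm{Diag}=x^2$ and $\mathrm{Off}=0$. Relation \eqref{eq:I} reads $1-Y\ge2-(2+x)Y-\frac x2(1-Y)$. Without the last term it would be false: at $x=1$ it would claim $1-1/\mathrm{e}\ge2-3/\mathrm{e}$. Relation \eqref{eq:III} is an equality, $x-xY=x(1-Y)$. Thus the same quantity $Y\kappa$ that weakens \eqref{eq:I}, with coefficient $\frac12$, appears as a surplus in the first-moment relation, whose multiplier is close to $\Omega$. The corrections are affordable because $\Omega>\frac12$. The margin $\Omega-\frac12$ is small and must also pay for the corrections in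 \eqref{eq:IV}, so $\mu$ must be small and the constants $\sigma_1,\sigma_2$ cannot be wasted.

\section{The lower bound for the maximum weight}\label{sec:lower}

We prove \eqref{eq:I}. By Lemma~\ref{lem:split}, $2\,\mathbb{E}\,\nu(H)=\sum_z\mathbb{E}D_z(H)+\sum_z\mathbb{E}\,m_z(H)$, and by \eqref{eq:layers} and Lemma~\ref{lem:YZ}(a) the first sum is $\langle1-Y\rangle$. It therefore suffices to show, for each base vertex $z$ and level $t$,
\begin{equation}\label{eq:mtail}
\Pr[m_z(H)\le t\mid H-z]\le Y(1+B+\tfrac12\kappa),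
\end{equation}
for then the second sum is at least $\langle1-(1+B)Y-\frac12Y\kappa\rangle$. The expression $Y(1+B)$ is the probability that a Poisson variable of mean $B$ is at most one, as expected of a second largest value. Example~\ref{ex:cycle} shows that $m_z$ can be small although several active edges are present. The first step shows that links are the only cause.

\begin{lemma}\label{lem:second-largest}
Suppose $m_z(H)\le t$ and $N\cap A(t)\ne\emptyset$, and let $e$ be the $\prec$-largest element of $N$. Then $e\in A(t)$ and $N\cap A(t)\subseteq L_e$.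
\end{lemma}

\begin{proof}
The edge $e$ has the largest gain in $N$, so $e\in A(t)$ and $D_z(H)=g_e$ by \eqref{eq:max}. Let $f\in N\cap A(t)$, $f\ne e$. By \eqref{eq:max}, $D_z(H-\eta_f)\ge g_e-\tau_{ef}$. Lemma~\ref{lem:recursion}(b) with $y=\eta_f$ gives
\[
t\ge m_z(H)\ge w_f-D_{\eta_f}(H)=g_f-D_z(H)+D_z(H-\eta_f)\ge g_f-\tau_{ef}.
\]
Since $f\prec e$, this says $f\sim e$.
\end{proof}

Given $H-z$, the event that $e\in N$ and $N$ misses $A(t)\setminus L_e$ has probability $(1-\mathrm{e}^{-x_e})\mathrm{e}^{-(B-b_e)}$. By Lemma~\ref{lem:second-largest},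
\[
\Pr[m_z(H)\le t\mid H-z]\le Y(1+Q),\qquad Q=\sum_{e\in A(t)}\big(\mathrm{e}^{b_e}-\mathrm{e}^{b_e-x_e}\big).
\]
It remains to show that $Q\le B+\frac12\kappa$. The quantity $Q$ depends on the order $\prec$, while $\kappa$, which must match \eqref{eq:III}, does not. The bridge is that \emph{any two elements of $L_e$ are linked}. Indeed, let $f,h\in L_e\setminus\{e\}$ be distinct. Then $\tau_{ef}\ge g_f-t$ and $\tau_{eh}\ge g_h-t$, so Lemma~\ref{lem:signs}(c) gives $\tau_{fh}\ge\min(g_f,g_h)-t$.

Let the weight of a tuple $(f_1,\dots,f_n)$ of edges be $x_{f_1}\cdots x_{f_n}$. Expanding the exponentials, $Q=\sum_{n\ge1}W_n/n!$ with $W_n=\sum_{e\in A(t)}[b_e^n-(b_e-x_e)^n]$. The term of $e$ is the total weight of the $n$-tuples with entries in $L_e$ that contain $e$. Such a tuple determines $e$ as its largest entry, so no tuple is counted twice, and all its entries are linked to its first entry. Hence $W_n\le\sum_{f\in A(t)}x_fc_f^{\,n-1}$. As $W_1=B$ and $\frac1{n!}\le\frac12\cdot\frac1{(n-1)!}$ for $n\ge2$,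
\[
Q\le B+\frac12\sum_{f\in A(t)}x_f\sum_{n\ge2}\frac{c_f^{\,n-1}}{(n-1)!}=B+\frac12\kappa .
\]
This proves \eqref{eq:mtail} and \eqref{eq:I}.

\section{The first moment of the active mass}\label{sec:first}

An edge $e=uv$ is active at $u$ when $v$ is cheap in $H-u$, and the chance of that is computed at the base vertex $v$. Counting the pairs $(u,e)$ once from $u$ and once from $v$ gives the first-moment relations.

\begin{proof}[Proof of \eqref{eq:II}]
Let $e=uv$, and take the gain $g_e=w_e-D_v(H-u)$ at the base vertex $u$. By \eqref{eq:layers} and Lemma~\ref{lem:YZ}(b) at the base vertex $v$,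
\[
\int_0^\infty\Pr[g_e>s]\,ds=\mathbb{E}\,g_e^+=\int_0^{w_e}\Pr[D_v(H-u)\le t]\,dt=\int_0^{w_e}\mathbb{E}Z_{v,e}(t)\,dt.
\]
Multiply by $x_e$ and sum over all edges $e$ and both choices of the endpoint $u$.
\end{proof}

\begin{proof}[Proof of \eqref{eq:III}]
By \eqref{eq:layers} and Lemma~\ref{lem:YZ}(a), $\mathbb{E}(w_e-D_v(H))^+=\int_0^{w_e}\mathbb{E}Y_v(t)\,dt$. Summing as above,
\[
\langle B-dY\rangle=\sum_{u\in V}\ \sum_{e=uv\in\delta(u)}x_e\,\mathbb{E}\,\ell_{u,e},\qquad\ell_{u,e}=g_e^+-(w_e-D_v(H))^+ .
\]
The loss $\ell_{u,e}$ is caused by restoring the edges at $u$, which makes $v$ more valuable. Fix the base vertex $u$ and $e=uv$, and write $D=D_u(H)$, $D'=D_u(H-v)$. By \eqref{eq:max}, $0\le D'\le D$, and by Lemma~\ref{lem:recursion}(b), $w_e-D_v(H)=g_e-(D-D')$. Hence $\ell_{u,e}=0$ if $g_e\le0$ and $\ell_{u,e}=\min(g_e,D-D')\ge0$ if $g_e>0$.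

The difference $D-D'$ should pick up a level $t$ when $u$ has present active edges but all of them are linked to $e$. Let $T$ be the set of $t\ge0$ such that $e\in A(t)$, $N\cap A(t)\ne\emptyset$, and $f\sim e$ for all $f\in N\cap A(t)$. We claim that $\ell_{u,e}\ge|T|$, the Lebesgue measure of $T$. If $g_e\le0$, then $T=\emptyset$. Let $g_e>0$ and
\[
t_0=\max\{0,\max_{f\in N\setminus\{e\}}(\min(g_e,g_f)-\tau_{ef})\}.
\]
If $t\in T$, then $t<g_e$ and $t<D$. Moreover each $f\in N\setminus\{e\}$ has $\min(g_e,g_f)-\tau_{ef}\le t$, because $f\sim e$ if $f\in A(t)$ and because $g_f\le t$ otherwise. So $T\subseteq[t_0,\min(g_e,D))$, and it suffices to show $\min(g_e,D)-t_0\le\min(g_e,D-D')$. The left side is at most $g_e$. It equals $D-(D-g_e)^+-t_0$, so what remains is $D'-t_0\le(D-g_e)^+$. This holds if $D'=0$. Otherwise $D'=g_f-\tau_{ef}$ for some $f\in N\setminus\{e\}$ by \eqref{eq:max}, and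
\[
D'-t_0\le g_f-\min(g_e,g_f)=(g_f-g_e)^+\le(D-g_e)^+ .
\]
The claim follows.

Given $H-u$ and $e\in A(t)$, the event $t\in T$ means that $N$ misses the active edges not linked to $e$, of mass $B-c_e$, and meets the active edges linked to $e$, of mass $c_e$. Its probability is $\mathrm{e}^{-(B-c_e)}(1-\mathrm{e}^{-c_e})=Y(\mathrm{e}^{c_e}-1)$. Therefore $\mathbb{E}\,\ell_{u,e}\ge\int_0^\infty\mathbb{E}\big[\mathbf{1}[e\in A(t)]\,Y(\mathrm{e}^{c_e}-1)\big]dt$. Multiply by $x_e$ and sum.
\end{proof}

\section{The second moment of the active mass}\label{sec:second}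

We prove \eqref{eq:IV}. At a base vertex $u$, the mass $B_u(s)=\sum_ex_e\mathbf{1}[g_e>s]$ is a sum of indicators whose means are the values $\mathbb{E}Z$ at the neighbors, with weights of total at most $1$. If the indicators were independent and the weights small, $\mathbb{E}B^2$ would be close to $(\sum_ex_e\mathbb{E}Z)^2\le\sum_ex_e\mathbb{E}Z^2$. The gains $g_e,g_f$ are not independent. The shifted gains $g_e-\tau_{ef}$ and $g_f-\tau_{ef}$, however, become independent after suitable conditioning, and the shift costs exactly the linked levels. This leads to the inequality with $\sigma_1=\sigma_2=1$, which is too weak; the second half of the proof recovers part of the cost.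

All random variables take finitely many values, so replacing $>s$ by $\ge s$ changes a probability or a conditional probability for finitely many $s$ only. We write ``a.e.\ $s$'' for such statements. Fix the base vertex $u$, to which $g$, $\tau$, $A$, $\sim$, $\mathrm{Diag}$, $\mathrm{Off}$ refer, call the level $s$, and let $e=uv$, $f=uv'$ be distinct edges.

\subsection*{Step 1: splitting off the linked levels}
Put $g_{ef}=\min(g_e,g_f)$. The levels at which $e,f$ are active and linked form the set $\{s\ge0:g_{ef}-\tau_{ef}\le s<g_{ef}\}$, of length $\pi_{ef}=g_{ef}^+-(g_{ef}-\tau_{ef})^+$. Hence $\int_0^\infty\mathrm{Off}\,ds=\sum_{e\ne f}x_ex_f\pi_{ef}$, and by \eqref{eq:layers}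
\begin{equation}\label{eq:splitpair}
\int_0^\infty\mathbf{1}[g_e>s]\mathbf{1}[g_f>s]\,ds=\pi_{ef}+\int_0^\infty\mathbf{1}[g_e-\tau_{ef}>s]\,\mathbf{1}[g_f-\tau_{ef}>s]\,ds .
\end{equation}

\subsection*{Step 2: conditional independence}
By \eqref{eq:shift}, $g_e-\tau_{ef}=w_e-D_v(H-u-v')$ and $g_f-\tau_{ef}=w_f-D_{v'}(H-u-v)$. Condition on $H''=H-u-v-v'$. The first variable then depends only on the edges of $H$ at $v$ other than $e$, and the second only on the edges at $v'$ other than $f$. These edge sets are disjoint because $v,v'$ are on the same side, so the two variables are conditionally independent. The first is at most $w_e$. For a.e.\ $s\in(0,w_e)$, Lemma~\ref{lem:recursion}(a) shows that it exceeds $s$ with conditional probability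
\[
X_{e|f}(s)=\exp\Big(-\sum_{h=vy\in\delta(v)\setminus\{e\}}x_h\,\mathbf{1}[w_h-D_y(H'')>w_e-s]\Big)\ge\frac1{\mathrm{e}},
\]
where the bound uses $\sum_{h\in\delta(v)}x_h\le1$. The same holds with $e,f$ exchanged. So the last integral in \eqref{eq:splitpair} has expectation $\int_0^{\min(w_e,w_f)}\mathbb{E}[X_{e|f}X_{f|e}]\,ds$. Expand $B_u(s)^2$ into $\mathrm{Diag}$ and ordered pairs $e\ne f$, use $X_{e|f}X_{f|e}\le\frac12(X_{e|f}^2+X_{f|e}^2)$, and use the symmetry of the sum:
\begin{equation}\label{eq:B2a}
\mathbb{E}\int_0^\infty B_u^2\,ds\le\mathbb{E}\int_0^\infty(\mathrm{Diag}+\mathrm{Off})\,ds+\sum_{e\ne f}x_ex_f\int_0^{\min(w_e,w_f)}\mathbb{E}X_{e|f}^2\,ds .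
\end{equation}

\subsection*{Step 3: from $X$ to $Z$}
For $0<s<w_e$ let $\tilde Z_e(s)=Z_{v,e}(w_e-s)$. By \eqref{eq:shift} at the base vertex $v$, it is given by the formula for $X_{e|f}(s)$ with $D_y(H-u-v)$ in place of $D_y(H'')$. Each $y$ is on the side opposite to $v'$, so Lemma~\ref{lem:signs}(b) gives $D_y(H-u-v)\ge D_y(H'')$. Hence $\tilde Z_e\ge X_{e|f}\ge1/\mathrm{e}$ and
\[
X_{e|f}^2=\tilde Z_e^2-(\tilde Z_e-X_{e|f})(\tilde Z_e+X_{e|f})\le\tilde Z_e^2-\tfrac2{\mathrm{e}}(\tilde Z_e-X_{e|f}).
\]
For a.e.\ $s\in(0,w_e)$ we have $\mathbb{E}\tilde Z_e(s)=\Pr[D_v(H-u)\le w_e-s]=\Pr[g_e>s]$ by Lemma~\ref{lem:YZ}(b), and $\mathbb{E}X_{e|f}(s)=\Pr[g_e-\tau_{ef}>s]$. Let $I_{e|f}=\{s\ge0:g_e-\tau_{ef}\le s<g_e\}\subseteq[0,w_e)$, and let $F_{e|f}$ and $\bar F_{e|f}$ be the lengths of its parts in $[0,w_f)$ and in $[w_f,\infty)$. Then $\mathbb{E}(\tilde Z_e-X_{e|f})=\Pr[s\in I_{e|f}]$ for a.e.\ $s\in(0,w_e)$, so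
\begin{equation}\label{eq:B2b}
\int_0^{\min(w_e,w_f)}\mathbb{E}X_{e|f}^2\,ds\le\int_0^{\min(w_e,w_f)}\mathbb{E}\tilde Z_e^2\,ds-\frac2{\mathrm{e}}\,\mathbb{E}F_{e|f}.
\end{equation}

\subsection*{Step 4: summing over $f$}
Step 3 gains nothing at levels $s\ge w_f$. At those levels, however, $f$ drops out of the sum, and the degree constraint at $u$ has slack: $\sum_{f\ne e,\,w_f>s}x_f\le1-x_e-\sum_{f\ne e,\,w_f\le s}x_f$. Together with $\mathbb{E}\tilde Z_e^2\ge\frac1{\mathrm{e}}\mathbb{E}\tilde Z_e=\frac1{\mathrm{e}}\Pr[g_e>s]$ this gives, for fixed $e$,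
\begin{align*}
\sum_{f\ne e}x_f\int_0^{\min(w_e,w_f)}\mathbb{E}\tilde Z_e^2\,ds
&\le\int_0^{w_e}\mathbb{E}\tilde Z_e^2\,ds-\frac{x_e}{\mathrm{e}}\,\mathbb{E}\,g_e^+-\frac1{\mathrm{e}}\sum_{f\ne e}x_f\int_{w_f}^\infty\Pr[g_e>s]\,ds\\
&\le\int_0^{w_e}\mathbb{E}\tilde Z_e^2\,ds-\frac{x_e}{\mathrm{e}}\,\mathbb{E}\,g_e^+-\frac1{\mathrm{e}}\sum_{f\ne e}x_f\,\mathbb{E}\bar F_{e|f},
\end{align*}
where $g_e\le w_e$ allowed us to extend the integrals to infinity. Since $\sum_ex_e^2g_e^+=\int_0^\infty\mathrm{Diag}\,ds$, inserting this and \eqref{eq:B2b} into \eqref{eq:B2a} yields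
\begin{multline}\label{eq:B2c}
\mathbb{E}\int_0^\infty B_u^2\,ds\le\sum_{e\in\delta(u)}x_e\int_0^{w_e}\mathbb{E}\tilde Z_e^2\,ds+\mathbb{E}\int_0^\infty(\sigma_1\mathrm{Diag}+\mathrm{Off})\,ds\\-\frac1{\mathrm{e}}\sum_{e\ne f}x_ex_f\,\mathbb{E}\big[2F_{e|f}+\bar F_{e|f}\big].
\end{multline}

\subsection*{Step 5: the gain on a pair}
Fix $H$ and a pair named so that $g_f\le g_e$. Then $I_{f|e}\subseteq[0,g_e^+)\subseteq[0,w_e)$, so $F_{f|e}=|I_{f|e}|=\pi_{ef}$. Also $F_{e|f}+\bar F_{e|f}=g_e^+-(g_e-\tau_{ef})^+\ge\pi_{ef}$, because $a\mapsto a^+-(a-\tau)^+$ is nondecreasing for $\tau\ge0$. So the two orders of the pair contribute at least $3\pi_{ef}$ together, and $\sum_{e\ne f}x_ex_f(2F_{e|f}+\bar F_{e|f})\ge\frac32\int_0^\infty\mathrm{Off}\,ds$. The coefficient of $\mathrm{Off}$ in \eqref{eq:B2c} becomes $\sigma_2$. Finally sum over $u$; the substitution $t=w_e-s$ turns the first sum in \eqref{eq:B2c} into $\langle\zeta_2\rangle$. This proves \eqref{eq:IV} and completes the proof of Proposition~\ref{prop:four}.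

\section{Proof of Theorem~\ref{thm:main}}\label{sec:combine}

We use $0.56714<\Omega<0.56715$ and $0.36787<1/\mathrm{e}<0.36788$. Following Section~\ref{sec:model}, let
\[
\mu=0.043,\qquad\lambda=\Omega(1+2\mu)\in(0.6159,\,0.6160).
\]
The multiplier $\lambda$ is split between the two first-moment relations. A part $2\mu$ goes to \eqref{eq:II}, where it compensates for the fact that \eqref{eq:IV} contains $Z_e^2$ rather than $Y^2$; the value $2\mu$ completes a square. The rest, $\lambda-2\mu>0$, goes to \eqref{eq:III}. So we add to the right side of \eqref{eq:I} the three quantities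
\[
-(\lambda-2\mu)\langle B-dY-Y\kappa\rangle\le0,\quad-2\mu\langle B-\zeta_1\rangle=0,\quad\mu\langle B^2-\zeta_2-\sigma_1\mathrm{Diag}-\sigma_2\mathrm{Off}\rangle\le0 .
\]
Since $2\zeta_1-\zeta_2-2dY+dY^2=\sum_{w_e>t}x_e[(1-Y)^2-(1-Z_e)^2]$, collecting terms gives
\begin{equation}\label{eq:combined}
2\,\mathbb{E}\,\nu(H)\ge\langle\Gamma_d(B)+\mu\,\mathcal{E}\rangle,
\end{equation}
where
\begin{align*}
\Gamma_d(B)&=2-(2+B)\mathrm{e}^{-B}-\lambda(B-d\,\mathrm{e}^{-B})+\mu(B^2-d\,\mathrm{e}^{-2B}),\\
\mathcal{E}&=CY\kappa+\sum_{e\in\delta(z),\,w_e>t}x_e\big[(1-Y)^2-(1-Z_e)^2\big]-\sigma_1\mathrm{Diag}-\sigma_2\mathrm{Off},\\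
C&=\frac{\lambda-2\mu-\frac12}{\mu}=\frac{\Omega-\frac12}{\mu}-2(1-\Omega)>1.5613-0.8658>0.695 .
\end{align*}
Two pointwise inequalities remain. Both use the function $\xi(a)=(1-\mathrm{e}^{-a})/a=\int_0^1\mathrm{e}^{-av}\,dv$, which satisfies $0<\xi\le1$ and $-\frac12\le\xi'\le0$ for $a>0$.

\begin{lemma}\label{lem:error}
$\mathcal{E}\ge0$ for all $z$, $t$ and $H$.
\end{lemma}

\begin{proof}
The function $Z\mapsto(1-Y)^2-(1-Z)^2$ is nondecreasing on $[Y,1]$ and vanishes at $Y$. By Lemma~\ref{lem:YZ}(c) we may drop the terms with $e\notin A(t)$, and for $e\in A(t)$, which implies $w_e>t$, bound the bracket below by $k(b_e)$, where $k(c)=(1-Y)^2-(1-Y\mathrm{e}^c)^2$ for $0\le c\le B$. If $B=0$, then $\kappa=\mathrm{Diag}=\mathrm{Off}=0$ and we are done. Let $0<B\le1$ and $\rho=(1-Y)^2/B$.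

\emph{The function $k$ lies above its chord: $k(c)\ge\rho c$ on $[0,B]$.} We have $k(0)=0$ and $k(B)=\rho B$. With $v=Y\mathrm{e}^c$, which increases from $Y$ to $1$, we have $k'=2v(1-v)$ and $k''=2v(1-2v)$. So $k$ is convex on an initial interval $[0,c_0]$, possibly with $c_0=0$, and concave on $[c_0,B]$. The inequality $k'(0)=2Y(1-Y)\ge\rho$ is equivalent to $2B\ge\mathrm{e}^B-1$, which holds because $\mathrm{e}^B-1\le(\mathrm{e}-1)B$ on $[0,1]$. Hence $k(c)-\rho c$ is nondecreasing from $0$ on $[0,c_0]$. On $[c_0,B]$ it is concave and nonnegative at both ends.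

By \eqref{eq:pairs} and $C>0$,
\[
\mathcal{E}\ge(C\mathrm{e}^{-B}+\rho-\sigma_1)\,\mathrm{Diag}+(C\mathrm{e}^{-B}+\tfrac12\rho-\sigma_2)\,\mathrm{Off},
\]
with $\sigma_1<0.6322$ and $\sigma_2<0.4482$. We check both coefficients, using $\rho=B\,\xi(B)^2$ and $\xi(B)^2=\mathrm{e}^{-B}\big(\frac{\sinh(B/2)}{B/2}\big)^2$. By the power series, $\sinh(a)/a$ is increasing for $a>0$ and at least $1+a^2/6$.

\emph{Coefficient of $\mathrm{Off}$.} Let $f_2(B)=C\mathrm{e}^{-B}+\frac12\rho$. Since $\xi'\le0$, we have $\rho'\le\xi^2\le\mathrm{e}^{-B}(2\sinh\frac12)^2=\mathrm{e}^{-B}(\mathrm{e}-2+\frac1{\mathrm{e}})<1.087\,\mathrm{e}^{-B}$. So $f_2'<(0.544-0.695)\mathrm{e}^{-B}<0$ and $f_2(B)\ge f_2(1)=\frac C{\mathrm{e}}+\frac12(1-\frac1{\mathrm{e}})^2>0.2556+0.1997>\sigma_2$.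

\emph{Coefficient of $\mathrm{Diag}$.} Here $\rho\ge B\mathrm{e}^{-B}(1+\frac{B^2}{24})^2\ge B\mathrm{e}^{-B}(1+\frac{B^2}{12})$, so $C\mathrm{e}^{-B}+\rho\ge\phi(B):=\mathrm{e}^{-B}(C+B+\frac{B^3}{12})$. The sign of $\phi'$ is that of $1-C-B+\frac{B^2}4-\frac{B^3}{12}$, whose derivative $-1+\frac B2-\frac{B^2}4$ is negative. So $\phi'$ changes sign at most once, from positive to negative, and $\phi\ge\min(\phi(0),\phi(1))$ on $[0,1]$. Now $\phi(0)=C>0.695$ and $\phi(1)=(C+\frac{13}{12})/\mathrm{e}>0.654$ both exceed $\sigma_1$.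
\end{proof}

\begin{lemma}\label{lem:Gamma}
$\Gamma_d(B)\ge\gamma d$ for $0\le B\le d\le1$.
\end{lemma}

\begin{proof}
For fixed $B$ the difference $\Gamma_d(B)-\gamma d$ is affine in $d\in[B,1]$, so it suffices to treat $d=1$ and $d=B$.

\emph{The case $d=1$.} By \eqref{eq:square}, $\Psi(B):=\Gamma_1(B)-\gamma=\Lambda(B)-\gamma+\mu[(B-\Omega)^2-(\mathrm{e}^{-B}-\Omega)^2]$. For $B\le\Omega$ we have $\Lambda(B)\ge\gamma$ by \eqref{eq:Lambda}, and the bracket is nonnegative as in the proof of Lemma~\ref{lem:model}.

Let $B=\Omega+\beta$ with $0<\beta\le1-\Omega$, so that $\mathrm{e}^{-B}=\Omega\mathrm{e}^{-\beta}$. The bracket is $\beta^2(1-\Omega^2\xi(\beta)^2)$. From $\Lambda(B)=2-(2-\Omega+B)\mathrm{e}^{-B}-\Omega B$ we get $\gamma-\Lambda(B)=\Omega\,r(\beta)$ with $r(\beta)=\beta-2+(2+\beta)\mathrm{e}^{-\beta}$. Here $r'=1-(1+\beta)\mathrm{e}^{-\beta}$, $r''=\beta\mathrm{e}^{-\beta}$ and $r(0)=r'(0)=0$, so Taylor's formula gives $r(\beta)=\int_0^\beta(\beta-s)s\,\mathrm{e}^{-s}ds=\beta^3\int_0^1v(1-v)\mathrm{e}^{-\beta v}dv$. Therefore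
\[
\frac{\Psi(\Omega+\beta)}{\beta^2}=q(\beta)-p(\beta),\qquad q=\mu(1-\Omega^2\xi^2),\qquad p=\Omega\int_0^1v(1-v)\,\beta\mathrm{e}^{-\beta v}\,dv .
\]
We show that $q-p$ is decreasing. First, $q'=-2\mu\Omega^2\xi\xi'\le\mu\Omega^2$. Second, the $\beta$-derivative of $\beta\mathrm{e}^{-\beta v}$ is $(1-\beta v)\mathrm{e}^{-\beta v}\ge(1-\beta v)^2\ge1-2\beta v$, and $\int_0^1v(1-v)dv=\frac16$, $\int_0^1v^2(1-v)dv=\frac1{12}$. So $p'\ge\frac16\Omega(1-\beta)\ge\frac16\Omega^2>\mu\Omega^2$. It is thus enough to check $B=1$: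
\begin{equation}\label{eq:Psi1}
\Psi(1)=\mu\Big(1-\frac1{\mathrm{e}}\Big)\Big(1+\frac1{\mathrm{e}}-2\Omega\Big)-\Big[\frac{3-\Omega}{\mathrm{e}}-\Omega-\Omega^2\Big].
\end{equation}
The first term exceeds $0.043\cdot0.63212\cdot0.23357>0.00634$, and the second bracket is less than $0.89501-0.56714-0.32164=0.00623$. So $\Psi(1)>0$.

\emph{The case $d=B$.} Let $\chi(B)=\Gamma_B(B)-\gamma B$. Then $\chi(0)=0$ and $\chi(1)=\Psi(1)>0$. From $((2+B)\mathrm{e}^{-B})''=B\mathrm{e}^{-B}$, $(B\mathrm{e}^{-B})''=(B-2)\mathrm{e}^{-B}$ and $(B\mathrm{e}^{-2B})''=-4(1-B)\mathrm{e}^{-2B}$ we obtain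
\[
\chi''=-\mathrm{e}^{-B}\big[2\lambda+(1-\lambda)B\big]+\mu\big[2+4(1-B)\mathrm{e}^{-2B}\big]\le-\frac{2\lambda}{\mathrm{e}}+6\mu<-0.45+0.26<0 .
\]
So $\chi$ is concave on $[0,1]$ and nonnegative at both ends.
\end{proof}

By \eqref{eq:combined} and Lemmas~\ref{lem:error} and~\ref{lem:Gamma}, $2\,\mathbb{E}\,\nu(H)\ge\gamma\langle d\rangle=2\gamma\sum_ew_ex_e$. This proves Theorem~\ref{thm:main}, and with it Theorem~\ref{thm:gap}. \qed

\begin{remark}
The two lemmas pull $\mu$ in opposite directions. By \eqref{eq:Psi1}, $\Psi(1)\ge0$ requires $\mu\ge0.006203/0.147658\approx0.0420$. The condition $f_2(1)\ge\sigma_2$ means $C\ge\mathrm{e}\,[\sigma_2-\frac12(1-\frac1{\mathrm{e}})^2]\approx0.675$, that is, $\mu\le(\Omega-\frac12)/(0.675+2(1-\Omega))\approx0.0436$. With $\sigma_2$ replaced by $1$ the same condition would ask for $C>2$ and hence $\mu<0.024$, which is why Steps 3--5 of Section~\ref{sec:second} are needed.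
\end{remark}

\section{Heavy edges and parallel edges}\label{sec:extra}

\begin{proof}[Proof of Theorem~\ref{thm:extra}(i)]
Let $w\ge0$. Pass from $H$ to $R(x)$ by raising the presence probabilities from $1-\mathrm{e}^{-x_e}$ to $x_e$, one edge at a time. Consider the step that raises $e=uv$, and let $S$ be the random set of the other present edges at that stage. The expectation of $\nu_w$ is affine in the probability of $e$, with slope $\mathbb{E}[\nu_w(S\cup\{e\})-\nu_w(S)]$. The difference is nonnegative, and it equals $w_e$ when $S$ has no edge at $u$ or $v$. The other edges at $u$ and the other edges at $v$ form disjoint sets, since $G$ is simple. In each set the presence probabilities $a_f\le x_f$ sum to at most $1-x_e$, and $\prod_f(1-a_f)\ge1-\sum_fa_f\ge x_e$. So the slope is at least $w_ex_e^2$. By concavity $1-\mathrm{e}^{-s}\ge(1-\frac1{\mathrm{e}})s$ on $[0,1]$, so the probability grows by $x_e-1+\mathrm{e}^{-x_e}=\int_0^{x_e}(1-\mathrm{e}^{-s})\,ds\ge(1-\frac1{\mathrm{e}})\frac{x_e^2}2$. Adding all steps to Theorem~\ref{thm:main},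
\[
\mathbb{E}\,\nu_w(R(x))\ge\sum_ew_ex_e\Big(\gamma+\frac{1-1/\mathrm{e}}2\,x_e^3\Big)\qquad\text{for all }w\ge0 .
\]
Lemma~\ref{lem:duality} with $S=R(x)$ and $q_e=x_e(\gamma+\frac{1-1/\mathrm{e}}2x_e^3)$ gives the scheme. If $\sum_ew_ex_e>0$, some $w_ex_e^4$ is positive, so the ratio in the definition of the gap is strictly larger than $\gamma$.
\end{proof}

For multigraphs the proof of Theorem~\ref{thm:main} does not apply directly, since $\tau_{ef}$ needs distinct endpoints $\eta_e\ne\eta_f$. But $1-\mathrm{e}^{-x}$ is the probability that a Poisson variable of mean $x$ is nonzero, and independent Poisson variables add, so a class of parallel edges behaves like one edge. We use the standard splitting property: if $N_i$ are independent Poisson variables with means $x_i$, then $\sum_iN_i$ is Poisson with mean $\sum_ix_i$, and given the sum, $(N_i)$ is distributed as the counts obtained by assigning $\sum_iN_i$ points independently to the types $i$ with probabilities proportional to $x_i$.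

\begin{proof}[Proof of Theorem~\ref{thm:extra}(ii)]
Delete the edges $i$ with $x_i=0$ and merge each parallel class $\bar e$ into one edge with $x_{\bar e}=\sum_{i\in\bar e}x_i$. The sums at the vertices do not change, so this is a fractional matching of a simple bipartite graph. By Theorem~\ref{thm:main} and Lemma~\ref{lem:duality} with $S=H$ and $q=\gamma x$, there is a rule that selects a matching $\bar M\subseteq H$ with $\Pr[\bar e\in\bar M]\ge\gamma x_{\bar e}$, where $H$ contains each $\bar e$ independently with probability $1-\mathrm{e}^{-x_{\bar e}}$.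

In the multigraph, generate for each edge $i$, independently over $i$, a Poisson variable $N_i$ of mean $x_i$ coupled with the event $i\in R(x)$ so that $N_i\ge1$ implies $i\in R(x)$; this is possible because $1-\mathrm{e}^{-x_i}\le x_i$. Let $N_{\bar e}=\sum_{i\in\bar e}N_i$ and $H=\{\bar e:N_{\bar e}\ge1\}$, which has the required distribution. Run the rule on $H$ with independent external randomness. For each $\bar e\in\bar M$ choose one of the $N_{\bar e}$ points of the class uniformly at random and select the copy $i$ that is its type. Then $N_i\ge1$, so $i\in R(x)$, and the selected copies form a matching $M\subseteq R(x)$; the conditional distribution of $M$ given $R(x)$ is a CRS. The event $\bar e\in\bar M$ depends only on the totals and the external randomness, and given these the chosen point has type $i$ with probability $x_i/x_{\bar e}$. Hence $\Pr[i\in M]=\Pr[\bar e\in\bar M]\,x_i/x_{\bar e}\ge\gamma x_i$.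
\end{proof}

\begin{thebibliography}{1}
\bibitem{NV} Pranav Nuti and Jan Vondr\'ak, \emph{Towards an Optimal Contention Resolution Scheme for Matchings}, arXiv:2211.03599 (2022).
\end{thebibliography}
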